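# Shears of $\mathbb Z[t]$ and the failure of Property $D$ for ordered abelian groups

## 1. The shears $x\mapsto x+p\,x(0)\,c$ of $\mathbb Z[t]$

Fix a prime $p$. Let $G=\mathbb Z[t]$ be the additive group of integer polynomials, ordered by declaring $u\ne 0$ positive when its coefficient of lowest degree is positive. Thus $0<t\ll 1$: the element $1$ exceeds every multiple of $t$, which exceeds every multiple of $t^2$, and so on. As an ordered group this is the lexicographic sum of $\omega$ copies of $\mathbb Z$, the constant coefficient being dominant. We use products such as $t^nG$ only as notation; the structure is the ordered group alone, and the polynomial $1$ is an element with no name in the language.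

For $n\ge 1$ put
$$L_n=t^{n+1}G+p^2G .$$
A polynomial lies in $L_n$ exactly when its coefficients of $1,t,\dots,t^n$ are divisible by $p^2$. For $c\in tG$ define
$$\sigma_c:G\to G,\qquad \sigma_c(x)=x+p\,x(0)\,c .$$

**Lemma 1.** Let $c\in tG$ and $n\ge1$.

1. $\sigma_c$ is an automorphism of the ordered group $G$. It fixes $tG$ pointwise and maps each coset of $pG$ to itself.
2. $\sigma_c(L_n)=L_n$. If $N=y+L_n$ with $y(0)\equiv 1\pmod p$, then $\sigma_c(N)=N+pc$.
3. As $c$ runs over the $p^n$ elements $\sum_{i=1}^n\varepsilon_it^i$ with $0\le\varepsilon_i<p$, the cosets $N+pc$ are pairwise distinct.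

**Proof.** (1) The map is additive. Since $c(0)=0$, the polynomials $x$ and $\sigma_c(x)$ have the same constant coefficient, so $\sigma_{-c}(\sigma_c(x))=x+p\,x(0)c-p\,x(0)c=x$, and likewise in the other order. Hence $\sigma_c$ is bijective. If $x(0)\neq0$, then $x$ and $\sigma_c(x)$ both have the sign of $x(0)$. If $x(0)=0$, then $\sigma_c(x)=x$. So the order is preserved and $tG$ is fixed pointwise. Finally $\sigma_c(x)-x\in pG$.

(2) $\sigma_c$ fixes $t^{n+1}G$ pointwise, and any automorphism maps $p^2G$ onto itself; so $\sigma_c(L_n)=L_n$. Therefore $\sigma_c(N)=\sigma_c(y)+L_n$. Write $y(0)=1+pk$. Then $\sigma_c(y)=y+pc+p^2kc\in y+pc+L_n$.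

(3) If $N+pc=N+pc'$, then $p(c-c')\in L_n$, so $p(\varepsilon_i-\varepsilon_i')\in p^2\mathbb Z$ for $1\le i\le n$. Thus $p\mid\varepsilon_i-\varepsilon_i'$, and $c=c'$. $\square$

For $p=2$, $n=1$ and $N=1+L_1$, the two cosets are $1+L_1$ and $1+2t+L_1$, and $\sigma_t$ exchanges them.

Here is what the shears are for. Modulo $p$ they are invisible. Modulo $L_n$ they move every coset $N$ as in (2) to $p^n$ different places, and $p^n\to\infty$. So no object that is determined by boundedly many choices over the single coset $1+pG$ can select one such coset $N_n$ for every $n$. We shall see that a definable type concentrating on $1+pG$ would be an object of this kind.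

## 2. Definable types, $\Delta$-types and Property $D$

Let $G$ be an ordered abelian group in the language $\{+,-,0,<\}$, and let $\mathbb G\succeq G$ be a sufficiently saturated elementary extension. The variable $x$ is a single variable of the group sort, and $y=(y_0,\dots,y_{n-1})$ is a finite tuple of variables of that sort. For a definable set we use the same letter for its interpretations in $G$ and $\mathbb G$ when no confusion arises. The formula $p\mid x-y_0$ abbreviates $\exists z\,(pz=x-y_0)$.

Recall that $G^{eq}$ adds to $G$ a sort for each quotient by a parameter-free definable equivalence relation. For instance $G/pG$ is such a sort, so the coset $1+pG$ of $\mathbb Z[t]$ is an *element* of $G^{eq}$. Automorphisms of $G$ act on $G^{eq}$. An element is in $\operatorname{acl}^{eq}(B)$ if it satisfies a formula over $B$ with only finitely many solutions. Automorphisms fixing $B$ permute those solutions, so **the orbit over $B$ of a finite tuple from $\operatorname{acl}^{eq}(B)$ is finite**. If $B\subseteq G^{eq}$, the finitely many solutions already lie in $G^{eq}$, because $G\preceq\mathbb G$; hence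 $\operatorname{acl}^{eq}(B)\subseteq G^{eq}$.

**Definition ($\Delta$-type).** Let $\Delta(x,y)$ be a finite set of parameter-free formulas. A $\Delta$-type $p(x)$ is a maximal consistent set of instances $\varphi(x,b)$ and $\neg\varphi(x,b)$ with $\varphi\in\Delta$ and $b$ a tuple from $\mathbb G$. For $A\subseteq\mathbb G^{eq}$ it is $A$-definable if for each $\varphi\in\Delta$ the set $\{b:\varphi(x,b)\in p\}$ is definable with parameters from $A$. A complete type $q(x)$ over $\mathbb G$ is $A$-definable in the same sense, with $\varphi(x,y)$ ranging over all parameter-free formulas.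

As an example, let $\Delta=\{x<y_0\}$ and take all $\neg(x<b)$, $b\in\mathbb G$. For $G\neq0$ this is finitely satisfiable, and the set $\{b:(x<b)\in p\}$ is empty; so this "type at $+\infty$" is $\emptyset$-definable. For $\Delta=\{p\mid x-y_0\}$ and $G=\mathbb Z[t]$, saying $x\in 1+p\mathbb G$ decides every instance, and $\{b:(p\mid x-b)\in p\}=1+p\mathbb G$ is definable over the imaginary element $1+pG$.

**Definition (Property $D$).** An ordered group $G$, possibly with additional structure, satisfies Property $D$ if the following holds. Let $\Delta(x,y)$ be any finite set of parameter-free formulas as above containing $x<y_0$, and let $A=\operatorname{acl}^{eq}(A)\subseteq G^{eq}$. Then every $A$-definable $\Delta$-type $p(x)$ is contained in some $A$-definable complete type $q(x)$.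

**Density of definable types** is used below in this form: for every $A=\operatorname{acl}^{eq}(A)\subseteq G^{eq}$, each nonempty $A$-definable subset of $\mathbb G$ belongs to some $A$-definable complete type.

The notions come from Pablo Cubides Kovacsics, Silvain Rideau-Kikuchi and Mariana Vicaría, "On residual domination and types orthogonal to the value group", arXiv:2410.22712 (2024). We recall, without using them, three known facts: Property $D$ is stronger than density of definable types; it holds in pure ordered abelian groups of bounded regular rank, i.e. those with countably many definable convex subgroups; and it holds trivially in any $o$-minimal expansion of an ordered abelian group. The question is whether *every* pure ordered abelian group satisfies Property $D$. The answer is no, and $\mathbb Z[t]$ is a counterexample; even density of definable types fails there.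

## 3. The convex subgroups $H_g$ and the formula $\chi$

To let a type select cosets of $L_n$ for all $n$ at once, we need the subgroups $t^{n+1}G$ to be members of one definable family. For any ordered abelian group $G$ and $g\in G$, put
$$H_g=H_g(G)=\{h\in G:\ (g+pG)\cap[0,p|h|)=\emptyset\}.$$
This is uniformly definable in $g$ without parameters, and it depends only on $g+pG$.

**Lemma 2.** If $g\notin pG$, then $H_g$ is the largest convex subgroup of $G$ disjoint from $g+pG$. If $g\in pG$, then $H_g=\{0\}$.

**Proof.** We have $0\in H_g$ because $[0,0)=\emptyset$. Let $h\neq0$, and let $\langle h\rangle=\{y:|y|\le N|h|\text{ for some }N\}$ be the convex subgroup generated by $h$. We claim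
$$h\in H_g\iff\langle h\rangle\cap(g+pG)=\emptyset .$$
If $g+pG$ meets $[0,p|h|)$, it meets $\langle h\rangle$. Conversely let $y\in\langle h\rangle\cap(g+pG)$. Since $|y|\le N|h|$ for some $N$, there is an integer $k$ with $kp|h|\le y<(k+1)p|h|$. Then $y-kp|h|$ lies in $[0,p|h|)$, and also in $g+pG$ since $kp|h|\in pG$.

If $g\notin pG$, then $\{0\}$ is disjoint from $g+pG$, and the claim says that $H_g$ is the union of all convex subgroups disjoint from $g+pG$. Convex subgroups form a chain, so this union is a convex subgroup; it is still disjoint from $g+pG$, hence it is the largest one. If $g\in pG$, then $0\in(g+pG)\cap[0,p|h|)$ for every $h\neq0$, so $H_g=\{0\}$. $\square$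

The lemma applies equally to $\mathbb G$, so $H_g(\mathbb G)$ is a convex subgroup for every $g\in\mathbb G$.

**Example ($G=\mathbb Z[t]$).** An element $u$ of $t$-order $k$ generates $t^kG$ as a convex subgroup: if $v\in t^kG$, its coefficient of $t^k$ is smaller in absolute value than a suitable multiple of that of $u$, so $|v|\le N|u|$; if $v$ has order $<k$, then $|v|$ exceeds all $N|u|$. Hence the convex subgroups are $\{0\}$ and $t^kG$ ($k\ge0$). Let $g\notin pG$, and let $n$ be the least index whose coefficient in $g$ is not divisible by $p$. Then $g+pG$ meets $t^kG$ iff the coefficients of $g$ below degree $k$ are all divisible by $p$, iff $k\le n$. By Lemma 2, $H_g=t^{n+1}G$. In particular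
$$H_{t^n}=t^{n+1}G,\qquad H_{t^n}+p^2G=L_n .\tag{1}$$

**Definition (the formula $\chi$).** $\chi(x;y_0,y_1)$ is the parameter-free formula "$x-y_0\in H_{y_1}+p^2G$".

For fixed $y_1$ it says that $x$ and $y_0$ lie in the same coset of the subgroup $H_{y_1}+p^2G$. Its truth value depends on $y_1$ only modulo $pG$. In $\mathbb Z[t]$, $\chi(x;y,t^n)$ says that $x$ and $y$ have the same coefficients modulo $p^2$ up to degree $n$.

## 4. Two small groups: $\mathbb Z$ and polynomials of degree at most $n$

**Example ($G=\mathbb Z$).** The only convex subgroups are $\{0\}$ and $\mathbb Z$, and $\mathbb Z$ meets every coset, so every $H_g$ is $\{0\}$. Consider the $\Delta$-type "$x$ is above everything and $x\in1+p\mathbb G$" for $\Delta=\{x<y_0,\ p\mid x-y_0\}$. It is contained in the type $q$ given by $x>b$ for all $b\in\mathbb G$ and $x\equiv1\pmod k$ for all $k\geq2$. Here $1$ is the least positive element. By quantifier elimination for Presburger arithmetic (with $1$ and congruences in the language), $q$ is complete, because it decides each atomic formula: for $m\ne0$, $mx+b>0$ is in $q$ iff $m>0$, and $k\mid mx+b$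 is in $q$ iff $k\mid m+b$. These conditions on $b$ are $\emptyset$-definable, so $q$ is $\emptyset$-definable. No obstruction appears.

**Example ($G_n=\mathbb Z\oplus\mathbb Zt\oplus\dots\oplus\mathbb Zt^n$, $n\ge1$).** As in Section 3, $H_{t^n}=\{0\}$, so $\chi(x;y,t^n)$ is congruence modulo $p^2G_n$. Put $e=1+pG_n$. What are the conjugates of the coset $1+p^2G_n$ over $e$? An automorphism $\alpha$ preserves each member of the finite chain of convex subgroups, and acts trivially on $G_n/tG_n\cong\mathbb Z$. So $\alpha(1)=1+w$ with $w\in tG_n$. If $\alpha$ fixes $e$, then $w\in pG_n$, so $w=pc$ with $c\in tG_n$. Conversely each $c\in tG_n$ gives the shear $\sigma_c$ of $G_n$, with $\sigma_c(1)=1+pc$ (the proof of Lemma 1(1) applies unchanged). Modulo $p^2G_n$ there are exactly $p^n$ possibilities. So the orbit has size $p^n$: large, but finite. Working over $\operatorname{acl}^{eq}(e)$, which absorbs finite choices of this kind, this orbit alone forbids nothing.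

## 5. A representative, or one coset per level

Return to $G=\mathbb Z[t]$ and fix
$$e=1+pG\in G/pG\subseteq G^{eq},\qquad A=\operatorname{acl}^{eq}(e)\subseteq G^{eq},\qquad \Delta=\{x<y_0,\ p\mid x-y_0\},$$
$$p_0(x)=\{\neg(x<b):b\in\mathbb G\}\cup\{p\mid x-b:b\in1+p\mathbb G\}\cup\{\neg(p\mid x-b):b\in\mathbb G\setminus(1+p\mathbb G)\}.$$
We try to extend $p_0$ to an $A$-definable complete type. Such a type must decide all instances of $\chi$.

The natural first attempt is to imitate a representative of the coset, namely $1$. Declare $\chi(x;y,g)$ to hold iff $1-y\in H_g+p^2\mathbb G$. Together with $p_0$ this is finitely satisfiable: take $x=1+p^2u$ with $u$ large; since $x-1\in p^2\mathbb G$, the formula $\chi(x;y,g)$ holds iff $\chi(1;y,g)$ does. So we obtain a $\Delta\cup\{\chi\}$-type containing $p_0$, definable over the element $1$. But we are only allowed parameters from $A$, and $1\notin A$: the shears fix $e$, and the elements $\sigma_c(1)=1+pc$, $c\in tG$, are infinitely many conjugates of $1$ over $e$.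

The second attempt is to choose, at each level $n$, only a coset of $L_n$, as one could do in $G_n$. Each single choice is legal. Indeed, by Section 3 the groups $H_g$ with $g\notin pG$ are exactly $tG\supsetneq t^2G\supsetneq\cdots$, and $t^{n+1}G$ is the one with exactly $n$ others strictly above it; so $t^{n+1}G$, and hence $L_n$, is $\emptyset$-definable for each $n$. The cosets of $L_n$ contained in $1+pG+t^{n+1}G$ form an $e$-definable set with $[pG+t^{n+1}G:p^2G+t^{n+1}G]=p^{n+1}$ elements. Being finite, it lies in $\operatorname{acl}^{eq}(e)=A$. So at level $n$ we may pick any candidate as a parameter.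

The exact point where this stops is uniformity. Definability of the type asks for *one* formula $\theta(y_0,y_1,a)$, with *one* finite tuple $a$ from $A$, defining $\{(y,g):\chi(x;y,g)\in q\}$ for all $g$ simultaneously. The tuple $a$ has some finite number $m$ of conjugates over $e$. By Lemma 1 the coset selected at level $n$ has at least $p^n$ conjugates under automorphisms fixing $e$ and $t^n$. Since $a$ and $t^n$ determine this coset, $m\ge p^n$ for all $n$. The next section carries this out.

## 6. Failure of Property $D$ in $\mathbb Z[t]$

**Theorem 3.** Let $G=\mathbb Z[t]$ with $0<t\ll1$, and let $e$, $A$, $\Delta$, $p_0$ be as in Section 5.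

1. Let $\Delta_1$ be a finite set of parameter-free formulas containing $p\mid x-y_0$ and $\chi(x;y_0,y_1)$. Then no $A$-definable $\Delta_1$-type contains the formula $p\mid x-1$.
2. In particular, no $A$-definable complete type contains the $A$-definable set $1+p\mathbb G$. So density of definable types fails in $G$.
3. $p_0(x)$ is an $A$-definable $\Delta$-type not contained in any $A$-definable complete type. So Property $D$ fails in $G$.

**Proof of (1).** Suppose $q$ is an $A$-definable $\Delta_1$-type containing $p\mid x-1$.

**Step 1: name the data, and bound its number of conjugates.** Let $\theta(y_0,y_1,a)$, with $a$ a finite tuple from $A$, define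
$$W=\{(y,g)\in\mathbb G^2:\chi(x;y,g)\in q\}.$$
Since $a$ is from $\operatorname{acl}^{eq}(e)$, its orbit under $\operatorname{Aut}(G/e)$ is finite. Let $m$ be the size of this orbit. For $n\ge1$ put
$$N_n=\{y\in G:(y,t^n)\in W\}=\{y\in G:G^{eq}\models\theta(y,t^n,a)\},$$
where the second equality uses $a\in G^{eq}$ and $G\preceq\mathbb G$.

**Step 2: show that $q$ really selects a coset at each level, i.e. $N_n$ is a coset of $L_n$ in $G$.** It is nonempty: the finite set $R_n=\{\sum_{i\le n}r_it^i:0\le r_i<p^2\}$ represents all cosets of $L_n$ in $G$, so by (1) the sentence $\forall x\bigvee_{r\in R_n}\chi(x;r,t^n)$ (with parameters in $G$) holds in $G$, hence in $\mathbb G$. If $q$ contained the negation of every disjunct, it would be inconsistent. By maximality $\chi(x;r,t^n)\in q$ for some $r\in R_n$.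

Let $y\in N_n$ and $y'\in G$. If $y-y'\in L_n$, then $y-y'\in H_{t^n}(\mathbb G)+p^2\mathbb G$, so $\chi(x;y,t^n)$ and $\chi(x;y',t^n)$ are equivalent in $\mathbb G$ and $y'\in N_n$. Conversely, if $y'\in N_n$, then the two instances are jointly satisfied by some element of $\mathbb G$, so $y-y'\in H_{t^n}(\mathbb G)+p^2\mathbb G$, and by elementarity $y-y'\in L_n$.

**Step 3: check that the selected coset is one that shears move as in Lemma 1.** Let $y\in N_n$. The formulas $p\mid x-1$ and $\chi(x;y,t^n)$ are both in $q$, so some $x\in\mathbb G$ satisfies both, and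
$$y-1=(y-x)+(x-1)\in H_{t^n}(\mathbb G)+p^2\mathbb G+p\mathbb G=H_{t^n}(\mathbb G)+p\mathbb G .$$
By elementarity $y-1\in t^{n+1}G+pG$, so $y(0)\equiv1\pmod p$.

**Step 4: transport $\theta$ by the shears and count.** Let $c\in tG$. By Lemma 1(1), $\sigma_c$ is an automorphism of $G$ with $\sigma_c(e)=e$, and $\sigma_c(t^n)=t^n$ because $n\ge1$. Hence, using Steps 2 and 3 and Lemma 1(2),
$$\{y\in G:\theta(y,t^n,\sigma_c(a))\}=\sigma_c\big(\{y\in G:\theta(y,t^n,a)\}\big)=\sigma_c(N_n)=N_n+pc .$$
Let $c$ range over the $p^n$ elements of Lemma 1(3). The sets $N_n+pc$ are pairwise distinct, so the tuples $\sigma_c(a)$ are pairwise distinct. They all lie in the orbit of $a$ over $e$. So $m\ge p^n$ for every $n\ge1$, a contradiction. $\square$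

**Proof of (2).** The set $1+p\mathbb G$ is nonempty and $e$-definable. An $A$-definable complete type containing it contains $p\mid x-1$, and restricts to an $A$-definable $\Delta_1$-type with $\Delta_1=\{p\mid x-y_0,\ \chi\}$, contradicting (1). $\square$

**Proof of (3).** *Consistency.* Given $b_1,\dots,b_k\in\mathbb G$, choose $u$ with $u\ge|b_i|$ for all $i$. Then $1+pu>u\ge b_i$, and $1+pu\in1+p\mathbb G$; so $1+pu$ satisfies all formulas of $p_0$ with parameters among the $b_i$. *Maximality.* $p_0$ decides every instance of $\Delta$. *Definability.* $\{b:(x<b)\in p_0\}$ is empty, and $\{b:(p\mid x-b)\in p_0\}=1+p\mathbb G$ is $e$-definable. Moreover $A=\operatorname{acl}^{eq}(A)\subseteq G^{eq}$ and $x<y_0$ is in $\Delta$, so Property $D$ would provide an $A$-definable complete $q\supseteq p_0$. It would contain $p\mid x-1$, contradicting (2). $\square$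

The failure occurs at a finite level: by (1) applied to $\Delta_1=\Delta\cup\{\chi\}$, the type $p_0$ has no $A$-definable extension even to a $\Delta\cup\{\chi\}$-type.

## 7. Shears of a saturated ordered abelian group

For a general group we want automorphisms $\mathrm{id}+p\tau$, where $\tau$ replaces $x\mapsto x(0)c$. In $\mathbb Z[t]$ the homomorphism $x\mapsto x(0)c$ was handed to us by the coordinates; in a general $G$ there are no coordinates. In $\mathbb G$ saturation supplies a substitute.

**Lemma 4.** Let $H_1\subseteq\mathbb G$ be a definable convex subgroup, $b\in\mathbb G\setminus(H_1+p\,\mathbb G)$ and $c\in H_1$. There is a homomorphism $\tau:\mathbb G\to H_1$ with $\tau(H_1)=0$ and $\tau(b)-c\in pH_1$. For any such $\tau$, the map $\sigma=\mathrm{id}+p\tau$ is an automorphism of the ordered group $\mathbb G$ acting trivially on $\mathbb G/p\,\mathbb G$.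

**Proof.** Let $M=\mathbb G/H_1$ and let $\bar b$ be the image of $b$. If $nx\in H_1$ with $n\ge1$, then $|x|\le|nx|$, so $x\in H_1$ by convexity; hence $M$ is torsion-free. Also $\bar b\notin pM$. Let $\mathbb Z_p$ denote the $p$-adic integers. We build $\tau$ as a composite $\mathbb G\to M\xrightarrow{\lambda}\mathbb Z_p\xrightarrow{\mu}H_1$.

**Step 1: a coordinate $\lambda:M\to\mathbb Z_p$ with $\lambda(\bar b)=1$.** This replaces $x\mapsto x(0)$. Choose a basis of the $\mathbb F_p$-vector space $M/pM$ containing the nonzero vector $\bar b+pM$, and lift it to elements $e_i\in M$ ($i\in I$), with $e_0=\bar b$. We claim that for each $k\ge1$ every $x\in M$ is congruent modulo $p^kM$ to a finite sum $\sum n_ie_i$ with integers $n_i$ that are unique modulo $p^k$.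

Existence is by induction on $k$. For $k=1$ it is the choice of the basis. For $k>1$ write $x=\sum n_ie_i+px'$ and $x'=\sum n_i'e_i+p^{k-1}x''$; then $x=\sum(n_i+pn_i')e_i+p^kx''$. For uniqueness, suppose $\sum n_ie_i=p^kz$ with $z\in M$. Modulo $p$ we see that every $n_i$ is divisible by $p$, say $n_i=pn_i'$. As $M$ is torsion-free, $\sum n_i'e_i=p^{k-1}z$, and by induction (the case $k-1=0$ being empty) $p^{k-1}\mid n_i'$ for all $i$. So $p^k\mid n_i$.

Hence $\lambda_k(x)=n_0\bmod p^k$ is a well-defined homomorphism $M\to\mathbb Z/p^k\mathbb Z$. By uniqueness the $\lambda_k$ are compatible, and they define a homomorphism $\lambda:M\to\mathbb Z_p$ with $\lambda(\bar b)=1$.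

**Step 2: a homomorphism $\mu:\mathbb Z_p\to H_1$ with $\mu(1)-c\in pH_1$.** This replaces multiplication of $c$ by an integer. Write $H=H_1$ and $D=\bigcap_{m\ge1}mH$. For $\alpha\in\mathbb Z_p$ and $k\ge1$ choose an integer $a_k$ with $a_k\equiv\alpha\pmod{p^k}$, and consider the conditions on $z$
$$z\in H,\qquad z-a_kc\in p^kH\ (k\ge1),\qquad z\in nH\ (n\ge1\text{ prime to }p).\tag{2}$$
They depend only on $a_k$ modulo $p^k$. They are countably many formulas over finitely many parameters. Finitely many of them can be satisfied: if only $k\le K$ and finitely many $n$ with product $n^*$ occur, choose an integer $j$ with $j\equiv a_K\pmod{p^K}$ and $n^*\mid j$. Then $z=jc$ works, because $j\equiv a_K\equiv a_k\pmod{p^k}$ for $k\le K$. By saturation there is a solution $z_\alpha$ of (2).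

It is unique modulo $D$. The difference $w$ of two solutions lies in every $p^kH$ and in every $nH$ with $n$ prime to $p$. If $w=p^kv=nv'$ and $sp^k+rn=1$, then $w=sp^kw+rnw=np^k(sv'+rv)$, so $w\in np^kH$. Thus $w\in D$. If $z_\alpha,z_\beta$ solve (2) for $\alpha,\beta$, then $z_\alpha+z_\beta$ solves it for $\alpha+\beta$. So $\alpha\mapsto z_\alpha+D$ is a homomorphism $\mathbb Z_p\to H/D$.

The group $D$ is divisible: if $w\in D$ and $k\ge1$, write $w=kv$ with $v\in H$; for each $m$ also $w=kmv_m$ with $v_m\in H$, and as $H$ is torsion-free, $v=mv_m\in mH$; so $v\in D$. A divisible subgroup is a direct summand, so $H=D\oplus E$ for some $E$. Let $\pi:H\to E$ be the projection with kernel $D$, and put $\mu(\alpha)=\pi(z_\alpha)$. This is a well-defined homomorphism $\mathbb Z_p\to E\subseteq H$. Finally $\mu(1)-z_1\in D\subseteq pH$, and $z_1-c\in pH$ by (2) with $\alpha=1$, $k=1$, $a_1=1$. So $\mu(1)-c\in pH$.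

**Step 3: assemble $\tau$ and verify $\sigma$.** Let $\tau$ be the composite of $\mathbb G\to M$, $\lambda$ and $\mu$. Then $\tau(H_1)=0$ and $\tau(b)=\mu(\lambda(\bar b))=\mu(1)\in c+pH_1$.

Now let $\tau$ be any homomorphism $\mathbb G\to H_1$ as in the statement. Since $\tau(\mathbb G)\subseteq H_1$ and $\tau(H_1)=0$, we have $\tau^2=0$, so $(\mathrm{id}+p\tau)(\mathrm{id}-p\tau)=\mathrm{id}=(\mathrm{id}-p\tau)(\mathrm{id}+p\tau)$ and $\sigma$ is bijective. If $0<x\in H_1$, then $\sigma(x)=x>0$. If $0<x\notin H_1$, then by convexity $x$ exceeds every element of $H_1$, in particular $-p\tau(x)$, so $\sigma(x)>0$. Hence $\sigma$ preserves the order. As $\sigma(x)-x\in p\,\mathbb G$, it acts trivially on $\mathbb G/p\,\mathbb G$. $\square$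

There is a shorter route to $\tau$ if one quotes a theorem. Let $P=\{x\in M:nx\in\mathbb Z\bar b\text{ for some }n\ge1\}$, a pure subgroup of $M$, identified with a subgroup of $\mathbb Q$ via $\bar b\mapsto1$. Then $P\subseteq\mathbb Z_{(p)}$: if $u/v\in P$ in lowest terms with $p\mid v$, then $1/v\in P$, since $1\in P$ and $\gcd(u,v)=1$; so $1/p\in P$, contradicting $\bar b\notin pM$. The element $c'=z_1$ of (2) satisfies $c'-c\in pH_1$ and $c'\in nH_1$ for all $n$ prime to $p$; as $H_1$ is torsion-free, $1\mapsto c'$ extends to $\mathbb Z_{(p)}\to H_1$, and we restrict to $P$. Now $H_1$ is $\aleph_1$-saturated as an abelian group, being definable in $\mathbb G$, and every $\aleph_1$-saturated abelian group is algebraically compact, that is, pure-injective (Eklof–Fisher, *The elementary theory of abelian groups*, Ann. Math. Logic 4 (1972)). So $P\to H_1$ extends to $M\to H_1$.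

## 8. Unbounded finite indices $[C:H_g+pC]$

**Theorem 5.** Let $G$ be an ordered abelian group, let $p$ be a prime, and let $C$ be a convex subgroup of $G$ definable over a finite tuple $d$ from $G/pG$ (for example $C=G$, or $C=H_{g_0}$). Suppose
$$\{[C:H_g+pC]\ :\ g\in G,\ H_g\subseteq C\}$$
contains arbitrarily large finite numbers. Then density of definable types, and Property $D$, fail in $G$.

More precisely, let $H_1=H_{g_1}\subseteq C$ ($g_1\in G$) satisfy $1<[C:H_1+pC]<\infty$, let $b\in C\setminus(H_1+pC)$ with $b\in G$, and put $e=b+pG$ and $A=\operatorname{acl}^{eq}(d,e)$. Then no $A$-definable complete type contains the $A$-definable set $C\cap(b+p\,\mathbb G)$.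

For $G=C=\mathbb Z[t]$, $H_1=tG$ and $b=1$, the index $[C:H_1+pC]$ is $p$, and $[C:H_{t^n}+pC]=p^{n+1}$. The quotient of the two is $p^n$, the number of conjugates counted in Theorem 3.

By hypothesis, some index is finite and greater than $1$, so $H_1$ and $b$ as in the second paragraph exist. The groups $C$ and $H_g$ for $g\in G$ are definable over $G^{eq}$, so convexity, inclusions between them and finite indices are the same in $G$ and in $\mathbb G$. We now interpret everything in $\mathbb G$. We use repeatedly that $C$ and the $H_g$ are convex: if a multiple $kz$, $k\ge1$, lies in a convex subgroup, so does $z$, as $|z|\le|kz|$.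

**Proof that no $A$-definable complete type contains $C\cap(b+p\,\mathbb G)$.**

**Step 1: make Lemma 4 applicable, i.e. show $b\notin H_1+p\,\mathbb G$.** By elementarity $b\notin H_1+pC$ in $\mathbb G$. If $b=h+pz$ with $h\in H_1\subseteq C$ and $z\in\mathbb G$, then $pz=b-h\in C$, so $z\in C$ and $b\in H_1+pC$, a contradiction.

**Step 2: fix the data and the levels.** Suppose $q$ is an $A$-definable complete type containing $C\cap(b+p\,\mathbb G)$. Let $W=\{(y,g)\in\mathbb G^2:\chi(x;y,g)\in q\}$ be defined by $\theta(y_0,y_1,a)$ with $a$ a finite tuple from $A$, and let $m$ be the finite size of the orbit of $a$ under $\operatorname{Aut}(\mathbb G/d,e)$. From now on $g$ denotes an element of $G$ with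
$$H_g\subseteq C,\qquad [C:H_1+pC]<[C:H_g+pC]<\infty .$$
By hypothesis $[C:H_g+pC]$ is unbounded over these $g$. For each of them $H_g\subseteq H_1$: convex subgroups form a chain, and $H_1\subseteq H_g$ would give $[C:H_g+pC]\le[C:H_1+pC]$. Fix such a $g$, and put $L=H_g+p^2\mathbb G$.

**Step 3: show that $q$ selects a coset of $L$.** We have $C\cap p^2\mathbb G=p^2C$ by convexity, and since $H_g\subseteq C$ it follows that
$$C\cap L=H_g+(C\cap p^2\mathbb G)=H_g+p^2C .$$
The map $x\mapsto px$ sends $H_g+pC$ into $H_g+p^2C$, so it induces a homomorphism $C/(H_g+pC)\to(H_g+pC)/(H_g+p^2C)$, which is onto. Hence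
$$[C:C\cap L]=[C:H_g+pC]\,[H_g+pC:H_g+p^2C]\le[C:H_g+pC]^2<\infty .$$
So finitely many cosets of $L$, with representatives in $C$, cover $C$. As $q$ is complete and contains $x\in C$, it contains $\chi(x;r,g)$ for some $r\in C$. Since $\chi(\cdot\,;\cdot,g)$ is the relation of lying in the same coset of $L$, the fibre of $W$ over $g$ is
$$N=\{y\in\mathbb G:(y,g)\in W\}=r+L .$$

**Step 4: locate $r$ relative to $b$.** The type $q$ contains $x\in b+p\,\mathbb G$ and $x\in r+L$, and these are jointly satisfiable. Hence $r-b\in p\,\mathbb G+H_g+p^2\mathbb G=H_g+p\,\mathbb G$, and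
$$r=b+h+pz,\qquad h\in H_g,\ z\in\mathbb G .$$

**Step 5: move $N$ by $pc$ for an arbitrary $c\in H_1$, keeping $d$, $e$ and the level fixed.** Let $c\in H_1$, and take $\tau,\sigma$ from Lemma 4. Since $\sigma$ is trivial on $\mathbb G/p\,\mathbb G$, it fixes $d$ and $e$, and $\sigma(g)\in g+p\,\mathbb G$. Because $H_g$ depends only on $g+p\,\mathbb G$, we get $\sigma(H_g)=H_{\sigma(g)}=H_g$, and so $\sigma(L)=L$. As $h\in H_g\subseteq H_1$, we have $\tau(h)=0$, and
$$\sigma(r)=r+p\tau(b)+p\tau(h)+p^2\tau(z)=r+p\tau(b)+p^2\tau(z)\in r+pc+p^2\mathbb G .$$
The last membership uses $\tau(b)\in c+pH_1$. Therefore $\sigma(N)=\sigma(r)+L=N+pc$.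

The set $\sigma(W)$ is defined by $\theta(y_0,y_1,\sigma(a))$, and its fibre over $\sigma(g)$ is $\sigma(N)$. Here $\sigma(g)$ may differ from $g$. But membership of $(y,g')$ in $W$ depends on $g'$ only modulo $p\,\mathbb G$, because this is true of $\chi$; as $\sigma$ preserves $p\,\mathbb G$, the same holds for $\sigma(W)$. So the fibre over $g$ of the set defined by $\theta(y_0,y_1,\sigma(a))$ is $N+pc$.

**Step 6: count the distinct $N+pc$.** For $c,c'\in H_1$ we claim
$$N+pc=N+pc'\iff p(c-c')\in H_g+p^2\mathbb G\iff c-c'\in H_g+p\,\mathbb G .$$
The first equivalence holds because $N$ is a coset of $L$. In the second, "$\Leftarrow$" is multiplication by $p$. For "$\Rightarrow$", if $p(c-c')-p^2z'\in H_g$, then $p(c-c'-pz')\in H_g$, so $c-c'-pz'\in H_g$ by convexity. Moreover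
$$H_1\cap(H_g+p\,\mathbb G)=H_1\cap(H_g+pC),$$
because $h'+pz'\in H_1\subseteq C$ with $h'\in H_g\subseteq C$ forces $pz'\in C$ and so $z'\in C$. Hence the number of distinct sets $N+pc$, $c\in H_1$, is
$$[H_1:H_1\cap(H_g+pC)]=[H_1+pC:H_g+pC]=\frac{[C:H_g+pC]}{[C:H_1+pC]} ,$$
where the first equality is the isomorphism theorem together with $H_1+H_g=H_1$. Distinct sets $N+pc$ come from distinct tuples $\sigma(a)$, all conjugate to $a$ over $(d,e)$. So the displayed number is at most $m$. But it is unbounded as $g$ varies, a contradiction. $\square$

Since $C\cap(b+p\,\mathbb G)$ contains $b$ and is definable over $d,e$, and since $A=\operatorname{acl}^{eq}(A)\subseteq G^{eq}$, density of definable types fails in $G$.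

**Proof that Property $D$ fails.** Property $D$ only speaks about $\Delta$-types with $x<y_0$ in $\Delta$, so we need such a type, $A$-definable, forcing $x\in C\cap(b+p\,\mathbb G)$.

**Step 1: choose $\Delta$.** Let $\tilde d$ be a tuple of representatives in $G$ of $d$. Rewriting the definition of $C$ over $d$ in the group sort, we get $C=\rho(\mathbb G,\tilde d)$ with $\rho(x,y)$ a parameter-free formula depending on $y$ only modulo $p$. Replace $\rho(x,y)$ by "$x=0$" for those $y$ for which $\rho(\mathbb G,y)$ is not a convex subgroup; this is first-order, still depends on $y$ only modulo $p$, and does not affect $y=\tilde d$. So $C_u:=\rho(\mathbb G,u)$ is a convex subgroup for all $u$. Let $\Delta=\{x<y_0,\ p\mid x-y_0,\ \rho(x,y)\}$.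

**Step 2: define the type.** Let $p_0$ be given by
$$(x<v)\in p_0\iff v>C;\qquad (p\mid x-v)\in p_0\iff v\in b+p\,\mathbb G;\qquad \rho(x,u)\in p_0\iff C\subseteq C_u,$$
together with the negations of all other instances. Here $v>C$ means that $v$ exceeds all elements of $C$. Every instance of $\Delta$ is decided.

**Step 3: check consistency.** We have $C\ne0$, as $[C:H_1+pC]>1$. The set $b+pC$ is contained in $C$ and cofinal in it: for $w\in C$ put $z=|w|+|b|\in C$; then $b+pz\ge b+2|b|+2|w|\ge w$. Now let finitely many instances be given, and let $x\in b+pC$ be sufficiently large in $C$. If $v>C$, then $x<v$ as $x\in C$. If not $v>C$, there is $w\in C$ with $v\le w$, and $x\ge w$ gives $\neg(x<v)$. Next, $p\mid x-v$ holds iff $v\in b+p\,\mathbb G$, since $x\in b+p\,\mathbb G$. If $C\subseteq C_u$, then $x\in C_u$. If $C\not\subseteq C_u$, then $C_u\subsetneq C$, since convex subgroups form a chain; choose $0<w\in C\setminus C_u$, and then any $x\ge w$ is outside $C_u$ by convexity. So $p_0$ is a $\Delta$-type.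

**Step 4: conclude.** The sets $\{v:v>C\}$ and $\{u:C\subseteq C_u\}$ are definable over $d$, and $b+p\,\mathbb G$ is definable over $e$. So $p_0$ is $A$-definable. It contains $\rho(x,\tilde d)$, i.e. $x\in C$, and $p\mid x-b$. An $A$-definable complete type $q\supseteq p_0$ would contain $C\cap(b+p\,\mathbb G)$, which was excluded. $\square$

## 9. Elementary classes and lexicographic groups

**Corollary 6.** If in some group $G$ the finite values of $[G:H_g+pG]$ $(g\in G)$ are unbounded for some prime $p$, then Property $D$ and density of definable types fail in every $G'\equiv G$. In particular they fail in every $G'\equiv\mathbb Z[t]$.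

**Proof.** For each integer $k$, "there is $g$ with $[G:H_g+pG]=k$" is a first-order sentence. So the finite values are unbounded in $G'$ too, and Theorem 5 applies to $G'$ with $C=G'$ and $d$ empty. For $\mathbb Z[t]$ we have $[G:H_{t^n}+pG]=[G:t^{n+1}G+pG]=p^{n+1}$. $\square$

**Corollary 7.** Let $R_n\neq0$ $(n\in\omega)$ be subgroups of $\mathbb R$, and let $\bigoplus_nR_n\le G\le\prod_nR_n$ be ordered lexicographically with coordinate $0$ dominant. If for some prime $p$ the quotient $R_n/pR_n$ is finite for all large $n$ and nonzero for infinitely many $n$, then density of definable types and Property $D$ fail in $G$.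

**Proof.** Let $C_k=\{x\in G:x_i=0\ \forall i<k\}$.

**Step 1: find the convex subgroups.** If $x\in G$ has first nonzero coordinate $x_k$ and $y\in C_k$, then $|y_k|<N|x_k|$ for some $N$, because $R_k$ is archimedean; so $|y|<N|x|$. If $y\notin C_k$, then $|y|$ exceeds every $N|x|$. So $x$ generates $C_k$ as a convex subgroup, and the convex subgroups of $G$ are the $C_k$ and $\{0\}$.

**Step 2: find some of the $H_g$.** Let $r\in R_n\setminus pR_n$, and let $g$ be $r$ placed in coordinate $n$. If $k\le n$, then $g\in C_k$. If $k>n$, then an element $g+pz$ with $z\in G$ has coordinate $r+pz_n\ne0$ at $n$, so it is not in $C_k$. Thus $g+pG$ meets $C_k$ iff $k\le n$; in particular $g\notin pG$. By Lemma 2, $H_g=C_{n+1}$.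

**Step 3: choose $C$.** Let $K$ be minimal with $R_n/pR_n$ finite for all $n\ge K$, and put $C=C_K$. If $K=0$, then $C=G$. If $K>0$, then $R_{K-1}/pR_{K-1}$ is infinite, hence nonzero, so by Step 2 $C=H_{g_0}$ for some $g_0$; this is definable over $d=g_0+pG$, because $H_{g_0}$ depends only on that coset.

**Step 4: compute the indices.** Let $n\ge K$ with $R_n\ne pR_n$, so that $C_{n+1}$ is some $H_g\subseteq C$. Consider the map $C\to\prod_{K\le i\le n}R_i/pR_i$ given by the coordinates. It is onto because $\bigoplus_nR_n\le G$, and its kernel contains $C_{n+1}+pC$. Conversely, if $x$ is in the kernel, write $x_i=pz_i$ with $z_i\in R_i$ for $K\le i\le n$, and let $z\in\bigoplus_nR_n$ have these coordinates and be $0$ elsewhere; then $z\in C$ and $x-pz\in C_{n+1}$. So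
$$[C:C_{n+1}+pC]=\prod_{K\le i\le n}|R_i/pR_i| .$$
These numbers are finite, and unbounded because infinitely many factors are at least $2$. Apply Theorem 5. $\square$

The freedom to choose $C\ne G$ is needed here. Let $R_0$ be the subgroup of $\mathbb R$ generated by an infinite $\mathbb Q$-linearly independent set, and let $R_n=\mathbb Z$ for $n\ge1$. Then $R_0/pR_0$ is infinite. Every $H_g$ lies in $C_1$: it is $\{0\}$ if $g\in pG$, and otherwise it is a convex subgroup not containing $g$, hence different from $G=C_0$. So $[G:H_g+pG]\ge[G:C_1+pG]=|R_0/pR_0|=\infty$ for all $g$, and $C=G$ gives nothing. With $C=C_1$ the indices are $|\mathbb Z/p\mathbb Z|^n=p^n$.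

## 10. Groups with finitely many $H_g$

Theorem 5 is consistent with the fact, quoted in Section 2, that Property $D$ holds in bounded regular rank. If $G$ has bounded regular rank in the usual sense, that is, for each prime $p$ there are only finitely many subgroups $H_g$, then for each $C$ only finitely many indices $[C:H_g+pC]$ occur. So the hypothesis of Theorem 5 never holds. The group $G_n$ of Section 4 is of this kind, having only finitely many convex subgroups: there the count of conjugates of $1+p^2G_n$ stops at $p^n$.

Theorem 5 isolates one obstruction, the unboundedness of the *finite* indices $[C:H_g+pC]$. No converse to it is proved here, and these notes do not classify the ordered abelian groups that satisfy Property $D$.
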